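\title{An irrational $F$-threshold of a standard graded domain}

\begin{abstract}
For a local or standard graded Noetherian ring $(R,\mathfrak m)$ of prime characteristic $p$, the $F$-threshold $c^{\mathfrak m}(\mathfrak m)$ measures how large an ordinary power of $\mathfrak m$ must be in order to lie in the Frobenius power $\mathfrak m^{[p^e]}$. We show that it need not be rational: for every $p$ there is a three-dimensional standard graded hypersurface domain with $c^{\mathfrak m}(\mathfrak m)=(15-\sqrt5)/6$. The ring is the coordinate ring of an image of $E\times E$ in $\mathbb P^3$, where $E$ is an elliptic curve, and the threshold is read off from the point where a rational line of symmetric matrices enters the positive semidefinite cone. The same construction on $E^n$ produces thresholds that generate any given totally real number field other than $\mathbb Q$. For standard graded rings of dimension at most two the threshold exists and is rational.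
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $p$ be a prime and let $(R,\mathfrak m)$ be a Noetherian ring of characteristic $p$ that is either local with maximal ideal $\mathfrak m$, or standard graded over a field $k$. The latter means that $R=\bigoplus_{j\ge0}R_j$, that $R_0=k$, and that $R$ is generated as a $k$-algebra by finitely many elements of $R_1$; then $\mathfrak m=\bigoplus_{j>0}R_j$. The letter $q$ always denotes a power $p^e$. The \emph{Frobenius power} of an ideal $I$ is $I^{[q]}=(f^q: f\in I)$. Since $(f+g)^q=f^q+g^q$, it is generated by the $q$-th powers of any set of generators of $I$. For nonzero ideals $J\subseteq\operatorname{Rad}(I)\subseteq\mathfrak m$ put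
\[
\nu^I_J(q)=\max\{r\ge0: J^r\not\subseteq I^{[q]}\},\qquad c^I(J)=\lim_{e\to\infty}\frac{\nu^I_J(p^e)}{p^e}.
\]
The maximum is finite because $J\subseteq \operatorname{Rad}(I^{[q]})$. The number $c^I(J)$, whenever the limit exists, is the \emph{$F$-threshold} of $J$ with respect to $I$. We are interested in $I=J=\mathfrak m$, where the threshold is an invariant of the ring alone. (If $R$ is a field we read $\nu^{\mathfrak m}_{\mathfrak m}(q)=0$.)

If $\mathfrak m$ has $N$ generators, a monomial of degree $N(q-1)+1$ in them contains some generator to the power $q$, so $\nu^{\mathfrak m}_{\mathfrak m}(q)\le N(q-1)$. In the polynomial ring $k[T_1,\dots,T_N]$ equality holds, because $(T_1\cdots T_N)^{q-1}\notin(T_1^q,\dots,T_N^q)$; thus $c^{\mathfrak m}(\mathfrak m)=N$. Relations among the generators push more of $\mathfrak m^r$ into $\mathfrak m^{[q]}$, and the threshold records the rate at which this happens.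

The following facts are recalled in \cite{TW}; we quote them for orientation and do not use them. If $R$ is regular, $F$-thresholds are $F$-jumping numbers, hence rational, and $c^{\mathfrak m}(J)$ is the $F$-pure threshold $\operatorname{fpt}(J)$. If $R$ is a direct summand of a regular $F$-finite domain, then $c^I(J)$ is rational. In singular rings $F$-thresholds may differ from $F$-jumping numbers: for $R=k[x,y,z]/(xy-z^2)$ one has $\operatorname{fpt}(\mathfrak m)=1<c^{\mathfrak m}(\mathfrak m)=3/2$, and $\operatorname{fpt}(\mathfrak m)<c^{\mathfrak m}(\mathfrak m)$ for the coordinate ring of the Segre product $\mathbb P^m\times\mathbb P^n$ with $m\ne n$. So for singular rings rationality cannot simply be inherited from jumping numbers, although the cases just listed suggest it, and so does Theorem~\ref{thm:more}(iii) below. The question posed in \cite{TW} is: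

\begin{quote}
Is $c^{\mathfrak m}(\mathfrak m)$ rational whenever it exists, at least when $R$ is standard graded?
\end{quote}

The answer is no. The counterexamples come from pairs of rational symmetric matrices. If $M_H$ and $M_B$ are real symmetric $n\times n$ matrices and $M_H$ is positive definite, the $n$ roots of the polynomial $\det(rM_H-M_B)$ in $r$ are real (see \eqref{eq:diag} below).

\begin{theorem}\label{thm:main}
Let $k$ be an algebraically closed field of characteristic $p>0$ and let $n\ge2$. Let $M_H,M_B$ be symmetric $n\times n$ matrices over $\mathbb Q$ with $M_H$ positive definite, and let $\lambda_{\min}$ and $\rho$ be the smallest and the largest root of $\det(rM_H-M_B)$. Assume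
\[
0\le\lambda_{\min},\qquad 0<\rho<1,\qquad \lambda_{\min}+\rho\le1 .
\]
Then there is a standard graded hypersurface domain $R=k[T_1,\dots,T_{n+2}]/(G)$, of dimension $n+1$, such that $c^{\mathfrak m}(\mathfrak m)$ exists and equals $n+1-\rho$.
\end{theorem}

\begin{corollary}\label{cor:irr}
For every prime $p$ there is a three-dimensional standard graded hypersurface domain $R=k[T_1,T_2,T_3,T_4]/(G)$ of characteristic $p$ for which $c^{\mathfrak m}(\mathfrak m)$ exists and
\[
c^{\mathfrak m}(\mathfrak m)=\frac{15-\sqrt5}{6}\notin\mathbb Q .
\]
\end{corollary}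

\begin{proof}
Take $n=2$, $M_H=3I$ and $M_B=\left(\begin{smallmatrix}1&1\\1&2\end{smallmatrix}\right)$. Then $\det(rM_H-M_B)=(3r-1)(3r-2)-1=9r^2-9r+1$, with roots $\lambda_{\min}=(3-\sqrt5)/6>0$ and $\rho=(3+\sqrt5)/6<1$, whose sum is $1$. Theorem~\ref{thm:main} gives $c^{\mathfrak m}(\mathfrak m)=3-\rho$.
\end{proof}

Recall that an algebraic number is \emph{totally real} if all its conjugates are real, and a number field is totally real if all its embeddings into $\mathbb C$ have image in $\mathbb R$.

\begin{theorem}\label{thm:more}
\begin{enumerate}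
\item[(i)] Let $\rho$ be a totally real algebraic number of degree $n\ge2$ with all conjugates in $(0,1)$. Assume that $\rho$ is the largest of its conjugates and that $\rho+\rho_{\min}\le1$, where $\rho_{\min}$ is the smallest. Then, in every characteristic $p>0$, the number $n+1-\rho$ is the value $c^{\mathfrak m}(\mathfrak m)$ of an $(n+1)$-dimensional standard graded hypersurface domain. Consequently every totally real number field $K\subset\mathbb R$, $K\neq\mathbb Q$, equals $\mathbb Q(c^{\mathfrak m}(\mathfrak m))$ for such a ring, and for fixed $K$ of degree $n$ these values are dense in $[n,n+1]$.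
\item[(ii)] Irrational values of $c^{\mathfrak m}(\mathfrak m)$ occur in every dimension $d\ge3$: for standard graded domains, over finite fields, and for local and complete local rings.
\item[(iii)] If $R$ is standard graded over a field of characteristic $p$ and $\dim R\le2$, then $c^{\mathfrak m}(\mathfrak m)$ exists and is rational. So $3$ is the smallest dimension of a standard graded ring with irrational $c^{\mathfrak m}(\mathfrak m)$.
\end{enumerate}
\end{theorem}

We do not claim that the domains constructed here are normal, and part (iii) is claimed only for standard graded rings.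

Section~\ref{sec:syz} converts the threshold of a hypersurface into the least degree of a relation among the $q$-th powers of the variables. Section~\ref{sec:conic} computes this degree for a conic, where the whole mechanism is visible. Sections~\ref{sec:bundles}--\ref{sec:upper} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:fields} and~\ref{sec:dim2} prove Theorem~\ref{thm:more}.

\section{Thresholds of hypersurfaces and relations among $q$-th powers}\label{sec:syz}

The number $\nu^{\mathfrak m}_{\mathfrak m}(q)$ is the largest $r$ for which the $r$-th power of the maximal ideal of the Artinian local ring $R/\mathfrak m^{[q]}$ is nonzero. If $R$ is standard graded, then $\mathfrak m^r=\bigoplus_{j\ge r}R_j$, and therefore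
\begin{equation}\label{eq:top}
\nu^{\mathfrak m}_{\mathfrak m}(q)=a_q(R):=\max\{r:(R/\mathfrak m^{[q]})_r\neq0\}.
\end{equation}
The top degree is awkward to compute directly. For a hypersurface, duality turns it into a bottom degree, which is accessible to geometry.

Let $k$ be any field of characteristic $p$, let $P=k[T_1,\dots,T_N]$ with $N\ge2$ and $\mathfrak n=(T_1,\dots,T_N)$, let $G\ne0$ be a form of degree $\delta\ge1$, and let $R=P/(G)$. Write $x_i$ for the image of $T_i$ in $R$. A \emph{relation of degree $f$} is a nonzero tuple $(F_1,\dots,F_N)\in R_f^N$ with $\sum_ix_i^qF_i=0$. Let $\alpha(q)$ be the least degree of a relation. The Koszul relation $(x_2^q,-x_1^q,0,\dots,0)$ is nonzero, since $G$ cannot divide both $T_1^q$ and $T_2^q$; so $\alpha(q)\le q$. What matters is whether the equation $G=0$ creates relations of smaller degree.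

\begin{proposition}\label{prop:syz}
If $\alpha(q)<q$, then $a_q(R)=(N-1)q-\alpha(q)+\delta-N$. In particular, if $\alpha(q)/q$ converges to a number $\rho<1$, then $c^{\mathfrak m}(\mathfrak m)$ exists and equals $N-1-\rho=\dim R-\rho$.
\end{proposition}

\begin{proof}
Let $A=P/\mathfrak n^{[q]}$ and $\mathsf s=N(q-1)$. The monomials $T^a$ with $0\le a_i\le q-1$ form a basis of $A$, and $A_{\mathsf s}$ is spanned by $(T_1\cdots T_N)^{q-1}$. If $|a|+|b|=\mathsf s$, then $T^aT^b\neq0$ in $A$ exactly when $a_i+b_i=q-1$ for all $i$. Hence the multiplication pairing $A_r\times A_{\mathsf s-r}\to A_{\mathsf s}\cong k$ is perfect for every $r$.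

The orthogonal complement of $(GA)_r=GA_{r-\delta}$ consists of the $h\in A_{\mathsf s-r}$ with $Gh\cdot A_{r-\delta}=0$. For $r\ge\delta$ perfectness says that this means $Gh=0$. For $r<\delta$ the condition is empty, and $Gh=0$ holds as well because $Gh$ has degree greater than $\mathsf s$. So $(R/\mathfrak m^{[q]})_r=(A/GA)_r$ is nonzero if and only if $(0:_AG)_{\mathsf s-r}\ne0$, and
\[
a_q(R)=N(q-1)-\beta,\qquad \beta=\min\{\deg h: h\in P\text{ a form},\ h\notin\mathfrak n^{[q]},\ Gh\in\mathfrak n^{[q]}\}.
\]
It remains to show that $\beta=q+\alpha(q)-\delta$.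

Let $h$ be a form of degree $\beta$ as in the definition, and write $Gh=\sum_iT_i^qF_i$ with forms $F_i$ of degree $\beta+\delta-q$. If every $F_i$ were divisible by $G$, say $F_i=GF_i'$, then $h=\sum_iT_i^qF_i'\in\mathfrak n^{[q]}$, which is false. So the images of the $F_i$ in $R$ form a relation, and $\alpha(q)\le\beta+\delta-q$.

Conversely, lift a relation of degree $f=\alpha(q)<q$ to forms $F_i\in P_f$. Then $\sum_iT_i^qF_i=Gh$ with $h\in P_{q+f-\delta}$, so $Gh\in\mathfrak n^{[q]}$. Suppose $h\in\mathfrak n^{[q]}$, say $h=\sum_iT_i^qH_i$ with $H_i\in P_{f-\delta}$. Then $\sum_iT_i^q(F_i-GH_i)=0$. A monomial occurring in the $i$-th summand is divisible by $T_i^q$ and has degree $q+f<2q$, so it is not divisible by $T_j^q$ for $j\ne i$. Hence the summands share no monomials and each of them vanishes. Thus $F_i=GH_i$ for all $i$, and the relation is zero in $R$, a contradiction. So $h\notin\mathfrak n^{[q]}$ and $\beta\le q+\alpha(q)-\delta$.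
\end{proof}

To prove Theorem~\ref{thm:main} we must therefore build a hypersurface in $\mathbb P^{n+1}$ with $\alpha(q)/q\to\rho$.

\section{The model case: a conic}\label{sec:conic}

From here to the end of Section~\ref{sec:upper}, $k$ is algebraically closed of characteristic $p$. Let $R=k[T_1,T_2,T_3]/(T_1T_3-T_2^2)$, the quadric cone of the introduction. It is the subring of $k[u_1,u_2]$ generated by
\[
x_1=u_1^2,\qquad x_2=u_1u_2,\qquad x_3=u_2^2,
\]
and $R_f$ is the space of all forms of degree $2f$ in $u_1,u_2$. The feature to notice is that $x_1$ and $x_2$ have a common factor that is not in $R$: with $s=u_1$ we have $x_1=su_1$ and $x_2=su_2$. Consequently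
\begin{equation}\label{eq:basic}
x_1^q\cdot u_2^q\tau-x_2^q\cdot u_1^q\tau=0
\end{equation}
for every form $\tau$ in $u_1,u_2$. The coefficients lie in $R$ when their degree is even, so we take $\tau=1$ for $q$ even and $\tau=u_1$ for $q$ odd. This gives a relation of degree $\lceil q/2\rceil$, half the degree of a Koszul relation.

There is no relation of smaller degree. Let $x_1^qF_1+x_2^qF_2+x_3^qF_3=0$ with $F_i\in R_f$ and $2f<q$. \emph{First step:} modulo $s^q$ the first two terms vanish, so $s^q=u_1^q$ divides $u_2^{2q}F_3$, hence $F_3$; as $F_3$ has degree $2f<q$ in $u_1,u_2$, it is zero. \emph{Second step:} canceling $s^q$ leaves $u_1^qF_1=-u_2^qF_2$, so $u_2^q$ divides $F_1$, and again $F_1=0$ by degree, whence $F_2=0$. So $\alpha(q)=\lceil q/2\rceil$, and Proposition~\ref{prop:syz} gives $a_q(R)=2q-\lceil q/2\rceil-1$ for $q\ge2$ and $c^{\mathfrak m}(\mathfrak m)=2-\frac12=\frac32$.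

Let us restate this geometrically, writing line bundles additively. On $X=\mathbb P^1$ the $x_i$ are sections of $H=\mathcal O(2)$, which splits as $H=B+D$ with $u_1,u_2\in H^0(X,B)$ and $s\in H^0(X,D)$, where $B=D=\mathcal O(1)$. The coefficients in \eqref{eq:basic} are sections of $fH$ when $\tau$ is a section of $fH-qB$. The second step shows that a relation involving only $x_1,x_2$ has the form \eqref{eq:basic}, and the first step shows that $F_3/s^q$ is a section of $fH-qD$. So the expected value of $\lim\alpha(q)/q$ is the \emph{effectivity threshold}, the infimum of the ratios $f/q$ for which $fH-qB$ has a nonzero section, provided that $fH-qD$ has no section for smaller ratios.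

On a curve of genus $g$ a line bundle has a nonzero section if its degree is at least $g$ and none if its degree is negative, so the effectivity threshold is $\deg B/\deg H$, a rational number. To make it irrational we need a variety on which effectivity is governed by a nonlinear condition. On $X=E^n$, with $E$ an elliptic curve, an integral symmetric matrix $M$ defines a line bundle $L(M)$, some positive multiple of which has a section exactly when $M$ is positive semidefinite. For $n=2$ and $M=\left(\begin{smallmatrix}a&b\\b&c\end{smallmatrix}\right)$ this is the round cone $a,c\ge0$, $ac\ge b^2$, and the rational line $r\mapsto rM_H-M_B$ enters it at a root of a quadratic polynomial.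

The proviso about $fH-qD$ cannot be dropped, and it is the origin of the hypothesis $\lambda_{\min}+\rho\le1$.

\begin{example}\label{ex:cubic}
On $\mathbb P^1$ with coordinates $v,w$ take $s=v$, $u_1=v^2$, $u_2=w^2$ and $x_1=v^3$, $x_2=vw^2$, $x_3=w^3$. Here $H=\mathcal O(3)$, $B=\mathcal O(2)$, $D=\mathcal O(1)$, the ring is the domain $k[T_1,T_2,T_3]/(T_2^3-T_1T_3^2)$, and $\deg B/\deg H=2/3$. With $l=\lceil q/3\rceil$ and $q\ge2$, the equation $x_2^{3l}=x_1^lx_3^{2l}$ gives the relation
\[
x_2^q\cdot x_2^{3l-q}x_3^{q-2l}-x_3^q\cdot x_1^l=0
\]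
of degree $l$, about half of $2q/3$. The first step fails: $F_3=-v^{3l}$ is a nonzero multiple of $s^q$. For the $1\times1$ matrices $M_H=(3)$, $M_B=(2)$ one has $\lambda_{\min}+\rho=4/3>1$, whereas the conic has $M_H=(2)$, $M_B=(1)$ and $\lambda_{\min}+\rho=1$.
\end{example}

Two difficulties are absent for the conic and appear on $E^n$. First, $x_3$ is replaced by $n$ sections, and the first step needs a vanishing theorem (Section~\ref{sec:lower}). Second, $R_f$ may be smaller than $H^0(X,fH)$, so the coefficients in \eqref{eq:basic} must be carried into $R$ at bounded cost (Section~\ref{sec:upper}).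

\section{Symmetric matrices and line bundles on $E^n$}\label{sec:bundles}

Let $E$ be an elliptic curve over $k$ with origin $0$, let $\mathcal N=\mathcal O_E([0])$, and let $X=E^n$. Since $[-1]$ fixes $0$, we have $[-1]^*\mathcal N\cong\mathcal N$. For $v\in\mathbb Z^n$ let $\lambda_v\colon X\to E$ be the homomorphism $\lambda_v(z)=v\cdot z=\sum_iv_iz_i$, and let $Q(v)=\lambda_v^*\mathcal N\in\operatorname{Pic}X$. The group $\operatorname{Pic}X$ is written additively. We show that $Q$ is a quadratic form with values in $\operatorname{Pic}X$.

The theorem of the cube \cite[\S6, Cor.~2]{Mumford} states that for morphisms $f,g,h$ from a variety to an abelian variety and a line bundle $L$ on the latter,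
\[
(f+g+h)^*L=(f+g)^*L+(f+h)^*L+(g+h)^*L-f^*L-g^*L-h^*L .
\]
Put $b(v,v')=Q(v+v')-Q(v)-Q(v')$, which is symmetric in $v,v'$. As $\lambda_v+\lambda_{v'}=\lambda_{v+v'}$, the theorem gives
\begin{align*}
b(u+v,w)&=Q(u+v+w)-Q(u+v)-Q(w)\\
&=Q(u+w)+Q(v+w)-Q(u)-Q(v)-2Q(w)=b(u,w)+b(v,w),
\end{align*}
so $b$ is bilinear. Also $Q(0)=0$, and $Q(-v)=Q(v)$ by the symmetry of $\mathcal N$. Hence $-b(v,v)=b(v,-v)=-2Q(v)$. From $Q((m+1)v)=Q(mv)+Q(v)+m\,b(v,v)$ we get $Q(mv)=m^2Q(v)$ by induction, and therefore $Q(v)=\sum_iv_i^2Q(e_i)+\sum_{i<j}v_iv_j\,b(e_i,e_j)$, where $e_1,\dots,e_n$ is the standard basis. For an integral symmetric matrix $M$ define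
\[
L(M)=\sum_iM_{ii}\,Q(e_i)+\sum_{i<j}M_{ij}\,b(e_i,e_j).
\]
Then $L$ is additive in $M$, and $L(vv^T)=Q(v)=\lambda_v^*\mathcal N$. We write $M\succeq0$ for positive semidefinite and $M\succ0$ for positive definite.

\begin{lemma}\label{lem:bundles}
\begin{enumerate}
\item[(a)] If $M$ is integral and $H^0(X,L(M))\ne0$, then $M\succeq0$.
\item[(b)] If $M$ is rational and $M\succeq0$, there is an integer $m_1\ge1$ such that for every positive multiple $m$ of $m_1$ the matrix $mM$ is integral and $L(mM)$ is globally generated; in particular $L(mM)$ has a nonzero section.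
\item[(c)] If $M$ is integral and $M\succ0$, then $L(M)$ is ample.
\item[(d)] If $L$ is an ample line bundle on $X$, then $H^i(X,-L)=0$ for $i<n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $M\not\succeq0$. Since $\mathbb Q^n$ is dense in $\mathbb R^n$, after scaling we find $v\in\mathbb Z^n$ with $v^TMv<0$. For $z\in X(k)$ let $\gamma_z\colon E\to X$, $t\mapsto z+(v_1t,\dots,v_nt)$. For $u\in\mathbb Z^n$ the composite $\lambda_u\gamma_z$ is $t\mapsto u\cdot z+(u\cdot v)t$. Multiplication by an integer $m\ne0$ on $E$ has degree $m^2$, and for $m=0$ the map is constant, so $\deg\gamma_z^*L(uu^T)=(u\cdot v)^2=v^T(uu^T)v$. The matrices $uu^T$ with $u=e_i$ or $u=e_i+e_j$ generate the group of integral symmetric matrices, so by additivity $\deg\gamma_z^*L(M)=v^TMv<0$. A section of $L(M)$ thus pulls back to zero under $\gamma_z$, and so vanishes at $z=\gamma_z(0)$. As $z$ is arbitrary and $X$ is reduced, the section is zero.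

(b) A rational quadratic form can be diagonalized over $\mathbb Q$: $M=\sum_ad_aw_aw_a^T$ with $w_1,\dots,w_n$ a basis of $\mathbb Q^n$ and $d_a\in\mathbb Q$, and $d_a\ge0$ because $M\succeq0$. Discard the terms with $d_a=0$ and rescale the $w_a$ to integral vectors $v_a$, absorbing the factors into the $d_a$. Choose $m_1$ so that all $m_1d_a$ are integers $\ge2$. For a positive multiple $m$ of $m_1$ we get
\begin{equation}\label{eq:decomp}
mM=\sum_ac_av_av_a^T,\qquad L(mM)=\sum_a\lambda_{v_a}^*\mathcal O_E(c_a[0]),
\end{equation}
with integers $c_a\ge2$ and linearly independent $v_a\in\mathbb Z^n$. By Riemann--Roch, a line bundle of degree $c\geq1$ on $E$ has a $c$-dimensional space of sections; so for $c\ge2$ the sections vanishing at a given point form a proper subspace, and the bundle is globally generated. Pullbacks and tensor products of globally generated bundles are globally generated.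

(c) If $M\succ0$, there are $n$ vectors $v_a$ in \eqref{eq:decomp}. Let $V$ be the integral matrix with rows $v_a^T$ and $\varphi=(\lambda_{v_1},\dots,\lambda_{v_n})\colon X\to X$ the corresponding homomorphism. Composing $\varphi$ with the homomorphism given by the adjugate of $V$ yields multiplication by $\det V\ne0$, which has finite kernel. So $\varphi$ is proper with finite fibers, hence finite. Now $mL(M)=\varphi^*\bigl(\sum_a\mathrm{pr}_a^*\mathcal O_E(c_a[0])\bigr)$ is the pullback of an ample bundle under a finite morphism, so it is ample, and then so is $L(M)$.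

(d) An ample line bundle $L$ on an abelian variety has $H^i(X,L)=0$ for $i>0$, in every characteristic \cite[\S16]{Mumford}. Since $\omega_X\cong\mathcal O_X$, Serre duality identifies $H^i(X,-L)$ with the dual of $H^{n-i}(X,L)$.
\end{proof}

\section{Construction of the hypersurface}\label{sec:construction}

Let $M_H,M_B$ be as in Theorem~\ref{thm:main}. Since $M_H\succ0$, there is a real invertible matrix $U$ with
\begin{equation}\label{eq:diag}
U^TM_HU=I,\qquad U^TM_BU=\operatorname{diag}(\lambda_1,\dots,\lambda_n):
\end{equation}
first make $M_H$ the identity, then diagonalize the transform of $M_B$ by an orthogonal matrix. The real numbers $\lambda_i$ are the roots of $\det(rM_H-M_B)$, and for real $x,y$ the matrix $xM_H-yM_B$ is positive semidefinite (definite) if and only if $x-\lambda_iy\ge0$ ($>0$) for all $i$. Put $M_D=M_H-M_B$. Then $M_B\succeq0$ because $\lambda_{\min}\ge0$, and $M_D\succ0$ because $\rho<1$. For $q>0$ and real $f$,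
\begin{align}
fM_H-qM_B\succeq0&\iff f\ge\rho q,\label{eq:B}\\
fM_H-qM_D=(f-q)M_H+qM_B\succeq0&\iff f\ge(1-\lambda_{\min})q.\label{eq:D}
\end{align}
Thus $\lambda_{\min}+\rho\le1$ says that, as $f$ grows, the matrix in \eqref{eq:D} does not become positive semidefinite before the one in \eqref{eq:B}.

Multiplying $M_H$ and $M_B$ by a common positive integer does not change the $\lambda_i$. By Lemma~\ref{lem:bundles}(b),(c) we may therefore assume that the three matrices are integral and that the line bundles
\[
H=L(M_H),\qquad B=L(M_B),\qquad D=L(M_D),\qquad H=B+D,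
\]
on $X=E^n$ are globally generated, with $H$ ample. Fix an isomorphism $H\cong B\otimes D$ and a section $0\ne s\in H^0(X,D)$.

We use the following fact twice. If $L$ is globally generated and $W_1,\dots,W_t\subseteq X$ are nonempty irreducible closed subsets, some section of $L$ vanishes identically on none of them: the sections vanishing on $W_j$ form a proper subspace, and a vector space over the infinite field $k$ is not a finite union of proper subspaces.

Choose $0\ne u_1\in H^0(X,B)$, and then $0\neq u_2\in H^0(X,B)$ vanishing identically on no component of $\operatorname{div}(u_1)$. So $\operatorname{div}(u_1)$ and $\operatorname{div}(u_2)$ have no common component. (The hypothesis $\rho>0$ excludes only the degenerate case $M_B=0$, where $u_1,u_2$ are constants.) The sections $su_1,su_2$ of $H$ vanish simultaneously on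
\[
W=\{s=0\}\cup\{u_1=u_2=0\},
\]
a closed set of dimension at most $n-1$. To obtain a morphism we need further sections of $H$ without common zero on $W$, and $n$ of them suffice. Choose nonzero $y_3,\dots,y_{n+2}\in H^0(X,H)$ successively so that $y_i$ vanishes identically on no irreducible component of $W\cap\{y_3=\dots=y_{i-1}=0\}$. Each step lowers the dimension by at least one, so
\begin{equation}\label{eq:W}
W\cap\{y_3=\dots=y_{n+2}=0\}=\emptyset .
\end{equation}
Put
\[
x_1=su_1,\qquad x_2=su_2,\qquad x_i=y_i\quad(3\le i\le n+2).
\]
By \eqref{eq:W} these $n+2$ sections of $H$ have no common zero, so they define a morphism $X\to\mathbb P^{n+1}$ under which $\mathcal O(1)$ pulls back to $H$. An ample bundle has positive degree on every curve, so no curve is contracted and the morphism is finite. Its image $X'$ is an integral closed subvariety of dimension $n$ in $\mathbb P^{n+1}$, that is, a hypersurface defined by an irreducible form $G\in P=k[T_1,\dots,T_{n+2}]$; let $\delta=\deg G$. Let $\pi\colon X\to X'$ be the induced finite surjection and put $R=P/(G)$, a standard graded domain of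 dimension $n+1$ with $\operatorname{Proj}R=X'$. A form in $P$ gives the zero section on $X$ under $T_i\mapsto x_i$ if and only if it vanishes on $X'$, if and only if it lies in $(G)$. So $R$ is a graded subring of the section ring
\[
S=\bigoplus_{j\ge0}H^0(X,jH),
\]
the image of $T_i$ being $x_i$, in accordance with the notation of Section~\ref{sec:syz}.

\begin{example}
For the matrices of Corollary~\ref{cor:irr}, scaling by $2$ suffices:
\[
2M_H=6e_1e_1^T+6e_2e_2^T,\quad 2M_B=2vv^T+2e_2e_2^T,\quad 2M_D=2ww^T+2e_1e_1^T,
\]
with $v=e_1+e_2$ and $w=e_1-e_2$. On $E\times E\ni(z_1,z_2)$ this means $H=\mathcal O(6\{z_1=0\}+6\{z_2=0\})$, $B=\mathcal O(2\{z_1+z_2=0\}+2\{z_2=0\})$ and $D=\mathcal O(2\{z_1=z_2\}+2\{z_1=0\})$.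
\end{example}

By Proposition~\ref{prop:syz} with $N=n+2$, Theorem~\ref{thm:main} follows from Propositions~\ref{prop:lower} and~\ref{prop:upper} below, which together give $\alpha(q)/q\to\rho$.

\section{No relations below degree $\rho q$}\label{sec:lower}

\begin{proposition}\label{prop:lower}
For every $q$ we have $\alpha(q)\ge\rho q$.
\end{proposition}

\begin{proof}
Let $(F_1,\dots,F_{n+2})$ be a relation of degree $f$ and suppose $f<\rho q$; in particular $f<q$. Since $R\subseteq S$, the $F_i$ are sections of $fH$ on $X$, not all zero, and
\begin{equation}\label{eq:rel}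
s^q\bigl(u_1^qF_1+u_2^qF_2\bigr)+\sum_{i\ge3}y_i^qF_i=0 .
\end{equation}
We follow the two steps of Section~\ref{sec:conic}.

\emph{Step 1: $F_i=0$ for $i\ge3$.} Let $Y\subset X$ be the zero scheme of $s^q$, an effective Cartier divisor, so that for every line bundle $L$ on $X$ there is an exact sequence
\begin{equation}\label{eq:Y}
0\to\mathcal O_X(L-qD)\xrightarrow{\ s^q\ }\mathcal O_X(L)\to\mathcal O_Y(L)\to0 .
\end{equation}
Restricting \eqref{eq:rel} to $Y$ gives $\sum_{i\ge3}y_i^qF_i=0$ on $Y$. We want to deduce that each $F_i$ with $i\ge3$ vanishes on $Y$. The input is the vanishing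
\begin{equation}\label{eq:van}
H^i(Y,\mathcal O_Y(-mH))=0\qquad\text{for } m>0,\ 0\le i\le n-2 .
\end{equation}
To prove it, take $L=-mH$ in \eqref{eq:Y}. The group in \eqref{eq:van} lies between $H^i(X,-mH)$ and $H^{i+1}(X,-(mH+qD))$. The bundles $mH$ and $mH+qD=L(mM_H+qM_D)$ are ample by Lemma~\ref{lem:bundles}(c), and $i+1\le n-1$, so both groups vanish by Lemma~\ref{lem:bundles}(d).

Consider first $n=2$. By \eqref{eq:W}, $y_3$ and $y_4$ have no common zero on $Y$. Where $y_4\neq0$ put $g=F_3/y_4^q$, and where $y_3\ne0$ put $g=-F_4/y_3^q$. The equation $y_3^qF_3+y_4^qF_4=0$ says that these agree on the overlap, so $g\in H^0(Y,\mathcal O_Y((f-q)H))$, which is zero by \eqref{eq:van} because $f<q$. Where $y_4\ne0$ this gives $F_3=0$ and then $F_4=-y_3^qF_3/y_4^q=0$; where $y_3\neq0$ it gives $F_4=0$ and then $F_3=0$.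

For general $n$ the same argument runs along the Koszul complex. Let $\mathcal E=\mathcal O_Y(-qH)^{n}$ and let $\mathcal E\to\mathcal O_Y$ be given by $y_3^q,\dots,y_{n+2}^q$. By \eqref{eq:W}, near every point of $Y$ one of the $y_i^q$ is a unit after trivializing $H$. Multiplication by any member of a sequence is null-homotopic on its Koszul complex, so the Koszul complex $0\to\bigwedge^n\mathcal E\to\dots\to\mathcal E\to\mathcal O_Y\to0$ is exact; no regularity of $Y$ is needed. Twisting by $(f+q)H$ gives an exact complex $0\to C_n\to\dots\to C_1\to C_0\to0$, where $C_j$ is a direct sum of copies of $\mathcal O_Y((f+q-jq)H)$. Let $Z_j=\ker(C_{j-1}\to C_{j-2})$ for $2\le j\le n+1$. Then $Z_{n+1}=0$, the sequences $0\to Z_{j+1}\to C_j\to Z_j\to0$ are exact for $2\le j\le n$, and $(F_3,\dots,F_{n+2})|_Y\in H^0(Y,Z_2)$. For $2\le j\le n$ we have $H^{j-2}(Y,C_j)=0$ by \eqref{eq:van} with $m=(j-1)q-f>0$. The exact sequences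
\[
H^{j-2}(Y,C_j)\to H^{j-2}(Y,Z_j)\to H^{j-1}(Y,Z_{j+1})
\]
show by descending induction on $j$, starting from $Z_{n+1}=0$, that $H^{j-2}(Y,Z_j)=0$. For $j=2$ this says $F_i|_Y=0$ for $i\ge3$.

By \eqref{eq:Y} with $L=fH$ we can write $F_i=s^qF_i'$ with $F_i'\in H^0(X,fH-qD)$, and $fH-qD=L(fM_H-qM_D)$. Since $f<\rho q\le(1-\lambda_{\min})q$, this matrix is not positive semidefinite by \eqref{eq:D}, and $F_i'=0$ by Lemma~\ref{lem:bundles}(a). This is the only use of the hypothesis $\lambda_{\min}+\rho\le1$.

\emph{Step 2.} Now \eqref{eq:rel} reads $s^q(u_1^qF_1+u_2^qF_2)=0$, and $X$ is integral, so $u_1^qF_1=-u_2^qF_2$. By Step 1, $F_1$ and $F_2$ are not both zero; since $u_1,u_2\ne0$, both are nonzero. Taking divisors on the smooth variety $X$,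
\[
q\operatorname{div}(u_1)+\operatorname{div}(F_1)=q\operatorname{div}(u_2)+\operatorname{div}(F_2).
\]
No component of $\operatorname{div}(u_2)$ occurs in $\operatorname{div}(u_1)$, so $\operatorname{div}(F_1)\ge q\operatorname{div}(u_2)$ and $F_1=u_2^q\tau$ with $0\ne\tau\in H^0(X,fH-qB)$. By Lemma~\ref{lem:bundles}(a), $fM_H-qM_B\succeq0$, and \eqref{eq:B} gives $f\ge\rho q$, a contradiction.
\end{proof}

\section{Relations in degree close to $\rho q$}\label{sec:upper}

The identity \eqref{eq:basic} holds in the section ring $S$, but $\alpha(q)$ concerns relations with coefficients in the subring $R$. We therefore apply an $R$-linear map from $S$ to $R$. It may raise degrees, but by an amount that does not depend on $q$, and this is invisible in the limit.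

\begin{lemma}\label{lem:theta}
There is an integer $\epsilon\ge0$ with the following property. For every nonzero homogeneous $a\in S$ there is an $R$-linear map $\theta\colon S\to R$ with $\theta(S_j)\subseteq R_{j+\epsilon}$ for all $j$ and $\theta(a)\ne0$.
\end{lemma}

\begin{proof}
The sequence $0\to\mathcal O_{\mathbb P^{n+1}}(j-\delta)\xrightarrow{G}\mathcal O_{\mathbb P^{n+1}}(j)\to\mathcal O_{X'}(j)\to0$ and the vanishing $H^1(\mathbb P^{n+1},\mathcal O(j-\delta))=0$ show that $R_j=H^0(X',\mathcal O_{X'}(j))$ for all $j$. The sheaf $\mathcal H=\mathcal Hom_{\mathcal O_{X'}}(\pi_*\mathcal O_X,\mathcal O_{X'})$ is coherent because $\pi$ is finite, so $\mathcal H(\epsilon)$ is globally generated for some $\epsilon\ge0$. A global section of $\mathcal H(\epsilon)$ is an $\mathcal O_{X'}$-linear map $\theta\colon\pi_*\mathcal O_X\to\mathcal O_{X'}(\epsilon)$. By the projection formula $\pi_*\mathcal O_X(jH)=(\pi_*\mathcal O_X)(j)$, so twisting $\theta$ by $\mathcal O_{X'}(j)$ and taking global sections gives maps $S_j\to R_{j+\epsilon}$. They commute with multiplication by sections of the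 $\mathcal O_{X'}(i)$, that is, by elements of $R$.

Let $0\ne a\in S_j$. At the generic point of $X'$, after trivializing $\mathcal O_{X'}(1)$, the stalk of $\pi_*\mathcal O_X$ is the function field $k(X)$, the section $a$ becomes a nonzero element of $k(X)$, and the stalk of $\mathcal H(\epsilon)$ is $\operatorname{Hom}_{k(X')}(k(X),k(X'))$. This dual space is spanned over $k(X')$ by the global sections of $\mathcal H(\epsilon)$, and not all of its elements kill $a$. So $\theta(a)\ne0$ for some global section $\theta$.
\end{proof}

\begin{proposition}\label{prop:upper}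
We have $\limsup_{q\to\infty}\alpha(q)/q\le\rho$.
\end{proposition}

\begin{proof}
We need sections $\tau$ of $fH-qB$ with $f/q$ close to $\rho$, for all large $q$. Since $\rho$ may be irrational, we approximate it: fix a rational number $r\ge\rho$. By \eqref{eq:B}, $rM_H-M_B\succeq0$, so Lemma~\ref{lem:bundles}(b) provides $m_0\ge1$ with $m_0r\in\mathbb Z$ and a section $0\ne\sigma\in H^0(X,m_0rH-m_0B)$. Powers of $\sigma$ involve only multiples of $m_0B$, and we correct this by a bounded power of $u_1$. Given $q$, let $l=\lceil q/m_0\rceil$, so that $q\le lm_0<q+m_0$, and put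
\[
\tau=u_1^{lm_0-q}\sigma^l\in H^0(X,\,lm_0rH-qB),\qquad\tau\ne0 .
\]
Then $u_1^q\tau$ and $u_2^q\tau$ lie in $S_{lm_0r}$. Choose $\theta$ as in Lemma~\ref{lem:theta} with $\theta(u_1^q\tau)\neq0$, and let $F_1=\theta(u_2^q\tau)$ and $F_2=-\theta(u_1^q\tau)$, elements of $R_f$ with $f=lm_0r+\epsilon$. By $R$-linearity,
\[
x_1^qF_1+x_2^qF_2=\theta\bigl(x_1^qu_2^q\tau-x_2^qu_1^q\tau\bigr)=\theta\bigl(s^qu_1^qu_2^q\tau-s^qu_2^qu_1^q\tau\bigr)=0 .
\]
As $F_2\ne0$, the tuple $(F_1,F_2,0,\dots,0)$ is a relation, and $\alpha(q)\le f\le(q+m_0)r+\epsilon$. The numbers $m_0$ and $\epsilon$ do not depend on $q$, so $\limsup\alpha(q)/q\le r$. Let $r$ decrease to $\rho$.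
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For the ring $R$ of Section~\ref{sec:construction}, Propositions~\ref{prop:lower} and~\ref{prop:upper} give $\alpha(q)/q\to\rho$. Since $\rho<1$, Proposition~\ref{prop:syz} applies and yields $c^{\mathfrak m}(\mathfrak m)=n+1-\rho$.
\end{proof}

\section{Totally real fields, higher dimensions and local rings}\label{sec:fields}

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
We need a pair of rational matrices whose roots are the conjugates of $\rho$, and trace forms provide it. Let $K$ be a totally real field of degree $n$ with embeddings $\iota_1,\dots,\iota_n\colon K\to\mathbb R$, let $\omega_1,\dots,\omega_n$ be a $\mathbb Q$-basis of $K$, and let $\Omega=(\iota_i(\omega_j))_{i,j}$. This real matrix is invertible, because $\det(\Omega)^2$ is the discriminant of the basis.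

For $K=\mathbb Q(\rho)$ let $M_H=(\operatorname{Tr}(\omega_i\omega_j))$ and $M_B=(\operatorname{Tr}(\rho\,\omega_i\omega_j))$. These are rational symmetric matrices, and since $\operatorname{Tr}=\sum_i\iota_i$,
\[
M_H=\Omega^T\Omega,\qquad M_B=\Omega^T\operatorname{diag}(\iota_1(\rho),\dots,\iota_n(\rho))\,\Omega .
\]
So $M_H\succ0$ and $\det(rM_H-M_B)=\det(\Omega)^2\prod_i(r-\iota_i(\rho))$. The roots are the conjugates of $\rho$, the hypotheses on $\rho$ are those of Theorem~\ref{thm:main}, and that theorem gives the first assertion over any algebraically closed field of characteristic $p$.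

Now let $K\subset\mathbb R$ be totally real of degree $n\ge2$, with $\iota_1$ the inclusion, and let $\xi\in(0,1)$. The image of $K$ under $(\iota_1,\dots,\iota_n)$ is the $\mathbb Q$-span of the columns of $\Omega$, which form a basis of $\mathbb R^n$; so it is dense in $\mathbb R^n$. Put $\xi'=\frac12\min(\xi,1-\xi)$. Then $0<\xi'<\xi<1$ and $\xi+\xi'\le\frac12(1+\xi)<1$. Choose $\rho\in K$ close to $\xi$ with $\iota_i(\rho)$ close to $\xi'$ for all $i\ge2$. If the approximation is good enough, all $\iota_i(\rho)$ lie in $(0,1)$, we have $\rho>\iota_i(\rho)$ for $i\ge2$, and $\rho+\rho_{\min}<1$. The number of embeddings of $K$ that fix $\rho$ is $[K:\mathbb Q(\rho)]$, and only $\iota_1$ does, so $K=\mathbb Q(\rho)=\mathbb Q(n+1-\rho)$. By the first assertion $n+1-\rho$ is a threshold. It is as close to $n+1-\xi$ as we like, and $\xi\in(0,1)$ is arbitrary, so these values are dense in $[n,n+1]$.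
\end{proof}

The next remark is used in both remaining proofs. Let $R$ be standard graded over $k$, let $k\subseteq k'$ be a field extension and let $R'=R\otimes_kk'$, with homogeneous maximal ideal $\mathfrak m'$. Both $\mathfrak m^{[q]}$ and $\mathfrak m'^{[q]}$ are generated by the $q$-th powers of a $k$-basis of $R_1$, so
\begin{equation}\label{eq:basechange}
R'/\mathfrak m'^{[q]}=(R/\mathfrak m^{[q]})\otimes_kk',\qquad a_q(R')=a_q(R),\qquad \dim R'=\dim R.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
Let $R$ be standard graded and give a new variable $T$ degree $1$. The $q$-th Frobenius power of the maximal ideal of $R[T]$ is $(\mathfrak m^{[q]},T^q)$, and the quotient is $(R/\mathfrak m^{[q]})\otimes_kk[T]/(T^q)$, of top degree $a_q(R)+q-1$. So adjoining a variable raises both the dimension and the threshold by $1$, and it preserves domains. Adjoining $d-3$ variables to the ring of Corollary~\ref{cor:irr} gives a $d$-dimensional standard graded domain with irrational threshold $\frac{15-\sqrt5}6+d-3$.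

This ring is $k[T_1,\dots,T_{d+1}]/(G)$ with $G$ irreducible. If $k=\overline{\mathbb F}_p$, the finitely many coefficients of $G$ lie in a finite field $\mathbb F\subset k$. The form $G$ is irreducible over $\mathbb F$ since it is so over $k$; hence $\mathbb F[T_1,\dots,T_{d+1}]/(G)$ is a standard graded domain, and it has the same dimension and threshold by \eqref{eq:basechange}.

Finally, let $R$ be any of these rings and let $R'$ be the localization $R_{\mathfrak m}$ or its completion, a local ring of the same dimension with maximal ideal $\mathfrak mR'$. We have $(\mathfrak mR')^{[q]}=\mathfrak m^{[q]}R'$, and $R'/\mathfrak m^{[q]}R'=R/\mathfrak m^{[q]}$ because the latter is Artinian local. As noted at the start of Section~\ref{sec:syz}, $\nu^{\mathfrak m}_{\mathfrak m}(q)$ depends only on this ring, so $R'$ has the same threshold.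
\end{proof}

\section{Rationality in dimension at most two}\label{sec:dim2}

In dimension two, $\operatorname{Proj}R$ is a curve and $(R/\mathfrak m^{[q]})_r$ is the first cohomology of a vector bundle on it. Up to a bounded error, the vanishing of such a group is decided by a slope, and slopes are rational. The issue is to control the slopes as $q$ grows; a theorem of Langer does this.

We recall the notions involved. Let $C$ be a smooth projective curve of genus $g$ over an algebraically closed field. The \emph{slope} of a nonzero vector bundle $V$ is $\mu(V)=\deg V/\operatorname{rk}V$, and $V$ is \emph{semistable} if $\mu(W)\ge\mu(V)$ for every nonzero quotient bundle $W$ of $V$. Every nonzero $V$ has a unique \emph{Harder--Narasimhan filtration} $0=V_0\subset V_1\subset\dots\subset V_t=V$, whose factors $V_i/V_{i-1}$ are semistable bundles of strictly decreasing slopes. Put $\mu_{\min}(V)=\mu(V/V_{t-1})$. Every nonzero quotient bundle of $V$ has slope at least $\mu_{\min}(V)$; in particular $\mu_{\min}(V)\le\mu(V)$. For a line bundle $L$, $\mu_{\min}(V\otimes L)=\mu_{\min}(V)+\deg L$. Let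 $F$ be the absolute Frobenius morphism, which is the identity on points and the $p$-th power on functions. Pullback by $F$ multiplies transition functions of line bundles to the $p$-th power, so $F^*L=L^{\otimes p}$ and $F^*$ multiplies slopes by $p$. A bundle $W$ is \emph{strongly semistable} if $F^{e*}W$ is semistable for all $e\ge0$. By \cite[Thm.~2.7]{Langer}, for every $V$ there is $e_0$ such that the Harder--Narasimhan factors of $F^{e*}V$ are strongly semistable for $e\ge e_0$. The pullback of the filtration of $F^{e_0*}V$ by $F^{e-e_0}$ then has semistable factors of strictly decreasing slopes, so it is the filtration of $F^{e*}V$. Hence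
\begin{equation}\label{eq:langer}
\mu_{\min}(F^{e*}V)=p^e\hat\mu(V)\quad(e\ge e_0),\qquad \hat\mu(V)=p^{-e_0}\mu_{\min}(F^{e_0*}V)\in\mathbb Q .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:more}(iii)]
\emph{Reduction to domains.} By \eqref{eq:basechange} we may assume that $k$ is algebraically closed. For a finitely generated graded $R$-module $M\neq0$ let $a_q(M)$ be the top degree of $M/\mathfrak m^{[q]}M$. If $0\to M'\to M\to M''\to0$ is exact, then so is $M'/\mathfrak m^{[q]}M'\to M/\mathfrak m^{[q]}M\to M''/\mathfrak m^{[q]}M''\to0$, and hence $a_q(M'')\le a_q(M)\le\max(a_q(M'),a_q(M''))$. The ring $R$ has a finite filtration by graded submodules with factors $(R/\mathfrak p_i)(-s_i)$, where the $\mathfrak p_i$ are homogeneous primes and $(-s_i)$ shifts degrees up by $s_i$. Each $\mathfrak p_i$ contains a minimal prime $\mathfrak q$, which is homogeneous, and $a_q(R/\mathfrak p_i)\le a_q(R/\mathfrak q)\le a_q(R)$. Therefore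
\[
\max_{\mathfrak q}a_q(R/\mathfrak q)\le a_q(R)\le\max_{\mathfrak q}a_q(R/\mathfrak q)+\max_is_i ,
\]
where $\mathfrak q$ runs over the finitely many minimal primes. If $a_q(R/\mathfrak q)/q$ has a rational limit for each $\mathfrak q$, then $a_q(R)/q$ converges to the largest of these limits. So we may assume that $R$ is a domain of dimension at most $2$.

If $\dim R=0$, then $R=k$ and $a_q(R)=0$. If $\dim R=1$, write $R=P/\mathfrak p$ with $P$ a standard graded polynomial ring; the homogeneous prime $\mathfrak p$ defines an irreducible zero-dimensional projective variety, a single $k$-point, so $\mathfrak p$ is generated by linear forms, $R\cong k[x]$ and $a_q(R)=q-1$. The limits are $0$ and $1$.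

\emph{Dimension two: the cohomological description.} Let $x_1,\dots,x_N$ be a basis of $R_1$; then $N\ge2$. Let $C'=\operatorname{Proj}R$, an integral projective curve, let $\pi\colon C\to C'$ be its normalization, $g$ the genus of $C$, and $\ell=\deg\pi^*\mathcal O_{C'}(1)>0$. The $x_i$ generate $\mathcal O_{C'}(1)$, so there is an exact sequence of vector bundles
\[
0\to\mathcal K'\to\mathcal O_{C'}^N\xrightarrow{(x_i)}\mathcal O_{C'}(1)\to0 .
\]
It is locally split, so it stays exact under any pullback. The bundle $\mathcal K=\pi^*\mathcal K'$ has rank $N-1\ge1$ and degree $-\ell$. Pulling back by $F^e$ on $C'$ and twisting by $\mathcal O(r-q)$ gives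
\[
0\to V'\to\mathcal O_{C'}(r-q)^N\xrightarrow{(x_i^q)}\mathcal O_{C'}(r)\to0,\qquad V'=(F^{e*}\mathcal K')(r-q).
\]
By Serre's theorems there is $r_0\geq0$ with $R_j=H^0(C',\mathcal O(j))$ and $H^1(C',\mathcal O(j))=0$ for $j\ge r_0$. The long exact sequence then gives
\begin{equation}\label{eq:H1}
(R/\mathfrak m^{[q]})_r=R_r\Big/\sum_ix_i^qR_{r-q}\cong H^1(C',V')\qquad\text{for } r\ge q+r_0 .
\end{equation}
Let $\hat\mu=\hat\mu(\mathcal K)$ as in \eqref{eq:langer}. Since $\mu_{\min}(F^{e_0*}\mathcal K)\le\mu(F^{e_0*}\mathcal K)<0$, we have $\hat\mu<0$. Put $c_0=1-\hat\mu/\ell$, a rational number greater than $1$. Frobenius commutes with $\pi$, so $V=\pi^*V'$ equals $F^{e*}\mathcal K\otimes\pi^*\mathcal O(r-q)$, and for $e\ge e_0$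
\[
\mu_{\min}(V)=q\hat\mu+(r-q)\ell=\ell\,(r-c_0q).
\]
Slopes live on $C$ while \eqref{eq:H1} lives on $C'$. We compare the two curves with the following fact: if a map of coherent sheaves on a curve is injective with cokernel of finite support, it is surjective on $H^1$. Also $H^1(C',\pi_*\mathcal G)=H^1(C,\mathcal G)$ for coherent $\mathcal G$, as $\pi$ is finite.

\emph{Nonvanishing: if $\mu_{\min}(V)\le-2$, then $H^1(C',V')\ne0$.} The last Harder--Narasimhan factor $W$ of $V$ has $\chi(W)=\operatorname{rk}(W)(\mu(W)+1-g)<0$ by Riemann--Roch, so $H^1(C,W)\ne0$. Since $H^2$ vanishes on a curve, $H^1(C,V)\to H^1(C,W)$ is onto, and $H^1(C,V)\ne0$. The map $V'\to\pi_*V=V'\otimes\pi_*\mathcal O_C$ is injective with cokernel supported at the singular points of $C'$, so $H^1(C',V')$ surjects onto $H^1(C,V)$.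

\emph{Vanishing.} The conductor $\mathfrak c$, the annihilator of $\pi_*\mathcal O_C/\mathcal O_{C'}$ in $\mathcal O_{C'}$, is a nonzero ideal of both $\mathcal O_{C'}$ and $\pi_*\mathcal O_C$. So $\mathfrak c=\pi_*\mathcal O_C(-\Gamma)$ for an effective divisor $\Gamma$ on $C$. We claim that \emph{if $\mu_{\min}(V)-\deg\Gamma>2g-2$, then $H^1(C',V')=0$.} By Serre duality $H^1(C,V(-\Gamma))$ is dual to $\operatorname{Hom}(V(-\Gamma),\omega_C)$. The image of a nonzero homomorphism would be a line bundle of degree at most $2g-2$ and a quotient of $V(-\Gamma)$, contradicting $\mu_{\min}(V(-\Gamma))>2g-2$. So $H^1(C,V(-\Gamma))=0$. By the projection formula $\pi_*(V(-\Gamma))=\mathfrak c\otimes V'$, which is a subsheaf of $V'$ with cokernel of finite support. Hence $H^1(C',V')=0$.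

\emph{Conclusion.} Let $e\ge e_0$. Because $c_0>1$, the integer $r=\lfloor c_0q-2/\ell\rfloor$ is at least $q+r_0$ for large $q$, so that \eqref{eq:H1} applies; it has $\mu_{\min}(V)\le-2$, and therefore $a_q(R)\ge c_0q-2/\ell-1$. On the other hand $(R/\mathfrak m^{[q]})_r=0$ whenever $r\ge q+r_0$ and $r>c_0q+(\deg\Gamma+2g-2)/\ell$. Since $r_0,\ell,g,\Gamma$ do not depend on $q$, we get $|a_q(R)-c_0q|\le\text{const}$, and $c^{\mathfrak m}(\mathfrak m)=c_0=1-\hat\mu/\ell\in\mathbb Q$.

The last sentence of (iii) follows from Corollary~\ref{cor:irr}.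
\end{proof}

\begin{example}
For the conic of Section~\ref{sec:conic} we have $C=C'=\mathbb P^1$ and $\ell=2$. The vectors $(u_2,-u_1,0)$ and $(0,u_2,-u_1)$ define an injective map $\mathcal O_{\mathbb P^1}(-1)^2\to\mathcal K$ between bundles of rank $2$ and degree $-2$, hence an isomorphism. So $F^{e*}\mathcal K=\mathcal O_{\mathbb P^1}(-q)^2$, $\hat\mu=-1$ and $1-\hat\mu/\ell=3/2$, in agreement with the direct computation.
\end{example}

\begin{thebibliography}{9}

\bibitem{Langer}
Langer, \emph{Semistable sheaves in positive characteristic}, Ann. of Math. 159 (2004).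

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\bibitem{TW}
Vijaylaxmi Trivedi and Kei-Ichi Watanabe, \emph{Hilbert-Kunz density functions and $F$-thresholds}, arXiv:1808.04093 (2018).

\end{thebibliography}
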